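\title{Positive definite approximation of almost representations characterizes amenability}

\begin{abstract}
We prove that a discrete group $G$ is amenable if and only if, for every map $\varphi$ from $G$ to the unitary group of a von Neumann algebra $M$, there is a positive definite map $\psi\colon G\to M$ with $\|\varphi(x)-\psi(x)\|\le\sup_{y}\|\varphi(x)\varphi(y)-\varphi(xy)\|$ for all $x\in G$. For a non-amenable group the failure is as strong as it can be: there are maps $\varphi$ that are multiplicative up to an arbitrarily small uniform error and lie at uniform distance at least $1$ from every positive definite map into the same algebra. Such a map is first built on the free group $\mathbb F_2$ with scalar values, and is then induced to an arbitrary non-amenable group along the orbits provided by the Gaboriau--Lyons theorem.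
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, groups are discrete, $e$ denotes the identity of a group $G$, von Neumann algebras are nonzero, $U(M)$ is the unitary group of a von Neumann algebra $M$, and $\mathbb T=U(\mathbb C)$ is the unit circle. Inner products are linear in the first variable.

The \emph{defect} of a map $\varphi\colon G\to U(M)$ is
\[
\operatorname{def}(\varphi)=\sup_{x,y\in G}\|\varphi(x)\varphi(y)-\varphi(xy)\|.
\]
It vanishes exactly when $\varphi$ is a unitary representation, so a map with small defect is an ``almost representation''. A map $\psi\colon G\to M$ is \emph{positive definite} if for all $n\ge1$ and $x_1,\dots,x_n\in G$ the matrix $[\psi(x_i^{-1}x_j)]_{i,j}$ is a positive element of $M_n(M)$; when $M$ acts on a Hilbert space $H$, this means that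
\[
\sum_{i,j}\langle\psi(x_i^{-1}x_j)\xi_j,\xi_i\rangle\ge0\qquad(\xi_1,\dots,\xi_n\in H).
\]
A representation $\rho\colon G\to U(M)$ is positive definite, because the sum equals $\|\sum_j\rho(x_j)\xi_j\|^2$. Positive definite maps form a much more flexible class than representations: they form a convex cone, and $x\mapsto T^*\psi(x)T$ is positive definite along with $\psi$ for every $T\in M$. Asking whether an almost representation is close to a positive definite map is therefore a weak form of asking whether it is close to a representation.

For a finite group the answer is yes. Each operator $\varphi(xy)\varphi(y)^*$ is at distance $\|\varphi(x)\varphi(y)-\varphi(xy)\|$ from $\varphi(x)$, and the average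
\[
\psi(x)=\frac1{|G|}\sum_{y\in G}\varphi(xy)\varphi(y)^*
\]
is positive definite (Proposition~\ref{prop:amenable}). The argument needs only a translation invariant way of averaging. Recall that a \emph{mean} on $G$ is a state $m$ on $\ell^\infty(G)$, that is, a positive linear functional with $m(1)=1$; we write $m_y(F(y))$ for $m(F)$. The group $G$ is \emph{amenable} if it has a mean that is left-invariant: $m_y(F(s^{-1}y))=m_y(F(y))$ for all $s\in G$ and $F\in\ell^\infty(G)$. The estimate that averaging gives is recorded in the following definition. We say that $G$ has \emph{property~(P)} if for every von Neumann algebra $M$ and every map $\varphi\colon G\to U(M)$ there is a positive definite map $\psi\colon G\to M$ such that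
\begin{equation}\label{eq:P}
\|\varphi(x)-\psi(x)\|\le\sup_{y\in G}\|\varphi(x)\varphi(y)-\varphi(xy)\|\qquad\text{for all }x\in G.
\end{equation}
(One may add the requirement that $\varphi$ be uniformly bounded, $\sup_x\|\varphi(x)\|<\infty$; for unitary values it holds automatically.) The following question comes from Pichot and S\'eguin \cite{PS}.

\medskip
\noindent\textbf{Question.} \emph{Is there a non-amenable group with property~\textup{(P)}?}
\medskip

Nothing in \eqref{eq:P} forces $\psi$ to be an average, and a non-amenable group may have very few almost representations into a given algebra. The next example suggests that the answer could be yes.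

\begin{example}\label{ex:sym}
Let $G$ be the group of all permutations of $\mathbb N$. It contains $\mathbb F_2$ (let $\mathbb F_2$ act on itself by translations), so it is not amenable (Corollary~\ref{cor:free-subgroup}). Let $\varphi\colon G\to\mathbb T$ have defect at most $\delta\le1/7$. We claim that $\varphi$ is uniformly within $4\delta$ of a character. First, $|\varphi(e)-1|=|\varphi(e)^2-\varphi(e)|\le\delta$. If $\tau^2=e$, then $|\varphi(\tau)-1|\,|\varphi(\tau)+1|=|\varphi(\tau)^2-1|\le2\delta$; one of the two factors is at least $\sqrt2$, so $\varphi(\tau)$ is within $\sqrt2\,\delta$ of $\pm1$. Every permutation is a product $\tau_1\tau_2$ with $\tau_1^2=\tau_2^2=e$: on a cycle, identified with $\mathbb Z$ or $\mathbb Z/n$, the shift $j\mapsto j+1$ is $j\mapsto-j$ followed by $j\mapsto1-j$. Hence every $\varphi(x)$ is within $(1+2\sqrt2)\delta\le4\delta$ of a sign $\varepsilon(x)$, and $|\varepsilon(x)\varepsilon(y)-\varepsilon(xy)|\le13\delta<2$ forces $\varepsilon(x)\varepsilon(y)=\varepsilon(xy)$.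
\end{example}

Property~(P), however, quantifies over all von Neumann algebras, and this makes the answer no.

\begin{theorem}\label{thm:A}
A group has property~\textup{(P)} if and only if it is amenable.
\end{theorem}

The ``only if'' part follows from a stronger statement.

\begin{theorem}\label{thm:B}
Let $G$ be a non-amenable group. For every $\delta>0$ there are a von Neumann algebra $M$ and a map $\varphi\colon G\to U(M)$ with $\varphi(e)=1$ and $\operatorname{def}(\varphi)\le\delta$ such that every positive definite map $\psi\colon G\to M$ satisfies $\sup_{x\in G}\|\varphi(x)-\psi(x)\|\ge1$.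
\end{theorem}

The bound $1$ is optimal, since $\psi=0$ is positive definite and lies at distance exactly $1$ from $\varphi$. Example~\ref{ex:sym} shows that one cannot take $M=\mathbb C$ in general. For $\varphi\colon G\to U(M)$ put
\[
d(\varphi)=\inf\Big\{\sup_{x\in G}\|\varphi(x)-\psi(x)\|\ :\ \psi\colon G\to M\text{ positive definite}\Big\},
\]
where the target $M$ is part of the data of $\varphi$. Then $d(\varphi)\le1$ always, property~(P) gives $d(\varphi)\le\operatorname{def}(\varphi)$, and Theorem~\ref{thm:B} asks for maps with $d(\varphi)\ge1$. For $\delta>0$ let $\kappa_G(\delta)$ be the supremum of $d(\varphi)$ over all $M$ and all $\varphi\colon G\to U(M)$ with $\operatorname{def}(\varphi)\le\delta$.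

\begin{corollary}\label{cor:C}
If $G$ is amenable, then $\delta\sqrt{1-\delta^2/4}\le\kappa_G(\delta)\le\delta$ for $0<\delta\le\sqrt2$. If $G$ is non-amenable, then $\kappa_G(\delta)=1$ for all $\delta>0$. Hence, if for a single $\delta>0$ there is $\eta<1$ such that every $\varphi\colon G\to U(M)$ with $\operatorname{def}(\varphi)\le\delta$ is uniformly within $\eta$ of a positive definite map into the same $M$, then $G$ is amenable. For no group does property~\textup{(P)} hold with the right side of \eqref{eq:P} multiplied by a constant $C<1$.
\end{corollary}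

The proof of Theorem~\ref{thm:B} has one source of examples and two ways of moving them. In Section~\ref{sec:free} we find scalar maps $\chi\colon\mathbb F_2\to\mathbb T$ with small defect and $d(\chi)=1$. In Section~\ref{sec:subgroup} we induce a map from a subgroup to the whole group, without increasing $\operatorname{def}$ and without decreasing $d$; this settles the case of groups that contain $\mathbb F_2$. For a general countable non-amenable group we have no free subgroup at hand, but a theorem of Gaboriau and Lyons \cite{GL} decomposes the orbits of its Bernoulli shift into orbits of $\mathbb F_2$, and Section~\ref{sec:orbits} carries out the induction along this decomposition. Section~\ref{sec:end} assembles the pieces.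

\section{Averaging over an amenable group}\label{sec:amenable}

A mean averages scalar functions, while $y\mapsto\varphi(xy)\varphi(y)^*$ takes values in $M$. The average still makes sense because a von Neumann algebra $M\subset B(H)$ is the dual of the Banach space $M_*$ of its normal functionals, which contains the vector functionals $T\mapsto\langle T\xi,\zeta\rangle$.

\begin{proposition}\label{prop:amenable}
Every amenable group has property~\textup{(P)}.
\end{proposition}

\begin{proof}
Let $m$ be a left-invariant mean on $G$, let $M\subset B(H)$ and $\varphi\colon G\to U(M)$. For $x\in G$ the map $\lambda\mapsto m_y\big(\lambda(\varphi(xy)\varphi(y)^*)\big)$ is a linear functional of norm at most $1$ on $M_*$, so there is a unique $\psi(x)\in M$ with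
\[
\lambda(\psi(x))=m_y\big(\lambda(\varphi(xy)\varphi(y)^*)\big)\qquad(\lambda\in M_*).
\]
Take $x=x_i^{-1}x_j$ and replace $y$ by $x_j^{-1}y$, which left invariance allows:
\[
\lambda(\psi(x_i^{-1}x_j))=m_y\big(\lambda(\varphi(x_i^{-1}y)\varphi(x_j^{-1}y)^*)\big).
\]
The variables $x_i$ and $x_j$ are now separated, and for $\xi_1,\dots,\xi_n\in H$,
\[
\sum_{i,j}\langle\psi(x_i^{-1}x_j)\xi_j,\xi_i\rangle
=m_y\Big(\sum_{i,j}\langle\varphi(x_j^{-1}y)^*\xi_j,\varphi(x_i^{-1}y)^*\xi_i\rangle\Big)
=m_y\Big(\Big\|\sum_j\varphi(x_j^{-1}y)^*\xi_j\Big\|^2\Big)\ge0 .
\]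
So $\psi$ is positive definite. For $\|\lambda\|\le1$, since $|m(F)|\le\sup|F|$,
\[
|\lambda(\varphi(x)-\psi(x))|=\big|m_y\big(\lambda(\varphi(x)-\varphi(xy)\varphi(y)^*)\big)\big|\le\sup_y\|\varphi(x)-\varphi(xy)\varphi(y)^*\|,
\]
and multiplying on the right by the unitary $\varphi(y)$ turns the last norm into $\|\varphi(x)\varphi(y)-\varphi(xy)\|$. Taking the supremum over $\lambda$ gives \eqref{eq:P}.
\end{proof}

Any mean gives the estimate \eqref{eq:P}; invariance is used only for positive definiteness.

\section{Almost characters of the free group}\label{sec:free}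

Let $\mathbb F_2$ be free on $a,b$, with identity $1$. We use two textbook facts. By the GNS construction, every positive definite function $\psi\colon\mathbb F_2\to\mathbb C$ has the form $\psi(g)=\langle\rho(g)\xi,\xi\rangle$ for a unitary representation $\rho$ on a Hilbert space and a vector $\xi$. By von Neumann's mean ergodic theorem, for a unitary $u$ the averages $\frac1N\sum_{n=1}^Nu^n$ converge strongly to the orthogonal projection onto $\ker(u-1)$.

Given $\psi(g)=\langle\rho(g)\xi,\xi\rangle$, let $P_a,P_b$ be the projections onto the vectors fixed by $\rho(a)$ and by $\rho(b)$, and let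
\[
S^a_N=\frac1N\sum_{n=1}^N\rho(a)^n,\qquad S^b_N=\frac1N\sum_{n=1}^N\rho(b)^n .
\]
These are contractions with $S^a_N\to P_a$ and $S^b_N\to P_b$ strongly. Products of such sequences converge strongly to the product of the limits, by the identity $S_NS'_N-SS'=S_N(S'_N-S')+(S_N-S)S'$ and induction.

Here is the idea in the smallest case. The average of $\psi(a^{l}b^{m}a^{n})$ over $1\le l,m,n\le N$ is $\langle S^a_NS^b_NS^a_N\xi,\xi\rangle$, which tends to $r=\langle P_aP_bP_a\xi,\xi\rangle=\|P_bP_a\xi\|^2\ge0$. Suppose that $\chi\colon\mathbb F_2\to\mathbb T$ takes the value $i$ at all words $a^lb^ma^n$ with positive exponents, and that $|\psi-\chi|\le\eta$ everywhere. The averages lie in the closed disc of radius $\eta$ around $i$, so $r$ does too, and $\eta\ge|r-i|\ge1$. Thus $d(\chi)=1$, and the task is to make $\operatorname{def}(\chi)$ small. With one generator this is impossible: the same argument shows that $\chi(a^n)=i$ for all $n\ge1$ gives $d(\chi)=1$ on $\mathbb Z$, and then Proposition~\ref{prop:amenable} forces $\operatorname{def}(\chi)\ge1$. With two generators the quarter turn from $1$ to $i$ can be spread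 over several powers, each contributing a small angle that does not depend on the size of the exponent.

Call $a^n$ and $b^n$ with $n\ne0$ \emph{syllables}. Every $g\in\mathbb F_2=\langle a\rangle*\langle b\rangle$ has a unique normal form as a product of syllables that are alternately powers of $a$ and powers of $b$; the identity is the empty product. We want an almost additive function that counts syllables on words with positive exponents. The number of syllables itself will not do: it is $0$ on $gg^{-1}$ but adds up to twice the number of syllables of $g$ on the factors. Counting with signs removes this obstruction. Let $f(g)\in\mathbb Z$ be the number of syllables of $g$ with positive exponent minus the number with negative exponent. Then $f(1)=0$, and $f(g^{-1})=-f(g)$ because inversion reverses the order of the syllables and the sign of each exponent.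

\begin{lemma}\label{lem:quasi}
For all $g,h\in\mathbb F_2$ we have $f(gh)-f(g)-f(h)\in\{-1,0,1\}$.
\end{lemma}

\begin{proof}
Write $g=g'w$ and $h=w^{-1}h'$, where $w$ consists of the last syllables of $g$, $w^{-1}$ consists of the first syllables of $h$, and the number of syllables of $w$ is maximal. Then $f(g)+f(h)=f(g')+f(w)+f(w^{-1})+f(h')=f(g')+f(h')$, and $gh=g'h'$. If $g'=1$, or $h'=1$, or the last syllable $s$ of $g'$ and the first syllable $s'$ of $h'$ are powers of different generators, then the concatenation $g'h'$ is in normal form and the difference is $0$. Otherwise $s$ and $s'$ are powers of the same generator, and $ss'\neq1$ by maximality of $w$. The normal form of $g'h'$ is obtained by merging $s$ and $s'$ into the syllable $ss'$, whose neighbors are powers of the other generator. The difference is then $f(ss')-f(s)-f(s')$. If $f(s)=f(s')=\pm1$, then $f(ss')=\pm1$ with the same sign and the difference is $\mp1$. If $f(s)=-f(s')$, the difference is $f(ss')\in\{-1,1\}$.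
\end{proof}

For $t>0$ put $\chi_t(g)=e^{itf(g)}$. Then $\chi_t(1)=1$, and Lemma~\ref{lem:quasi} gives
\begin{equation}\label{eq:defchi}
|\chi_t(g)\chi_t(h)-\chi_t(gh)|=\big|1-e^{it(f(gh)-f(g)-f(h))}\big|\le|1-e^{it}|\le t .
\end{equation}
For $t=\pi/6$ we have $\chi_t(a^lb^ma^n)=e^{3it}=i$ when $l,m,n>0$, so $d(\chi_{\pi/6})=1>\pi/6\ge\operatorname{def}(\chi_{\pi/6})$: the group $\mathbb F_2$ does not have property~(P). To make the defect arbitrarily small we use more syllables.

\begin{proposition}\label{prop:free}
For every $\delta>0$ there is a map $\chi\colon\mathbb F_2\to\mathbb T$ with $\chi(1)=1$, $\operatorname{def}(\chi)\le\delta$ and $d(\chi)=1$.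
\end{proposition}

\begin{proof}
Choose $k\ge1$ with $t=\frac{\pi}{2(2k+1)}\le\delta$ and let $\chi=\chi_t$; its defect is at most $\delta$ by \eqref{eq:defchi}. A word $g=a^{n_0}b^{m_1}a^{n_1}\cdots b^{m_k}a^{n_k}$ with positive exponents has $f(g)=2k+1$, so $\chi(g)=i$. Let $\psi(g)=\langle\rho(g)\xi,\xi\rangle$ be positive definite and $\eta=\sup_g|\psi(g)-\chi(g)|$. The average of $\psi(g)$ over all exponents $n_0,m_1,\dots,n_k\in\{1,\dots,N\}$ is $\langle S^a_N(S^b_NS^a_N)^k\xi,\xi\rangle$ and lies in the closed disc of radius $\eta$ around $i$. Hence so does its limit $r=\langle P_a(P_bP_a)^k\xi,\xi\rangle$. Since $P_a^2=P_a$, we have $P_a(P_bP_a)^k=(P_aP_bP_a)^k$, a power of a positive operator, so $r\ge0$ and $\eta\ge|r-i|\ge1$.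
\end{proof}

\section{Induction from a subgroup}\label{sec:subgroup}

Let $G_0\le G$ and suppose that $\varphi_0$ is a map on $G_0$ with small defect and large $d(\varphi_0)$. Positive definite maps restrict from $G$ to $G_0$, which is the direction we need for a lower bound on $d$; the map $\varphi_0$ has to go the other way. The formula for an induced representation makes sense for an arbitrary map $\varphi_0$, and it transports the defect unchanged from $G_0$ to $G$.

\begin{lemma}\label{lem:subgroup}
Let $G_0\le G$ and let $\varphi_0\colon G_0\to U(M_0)$ satisfy $\varphi_0(e)=1$. There are a von Neumann algebra $M$ and a map $\varphi\colon G\to U(M)$ with $\varphi(e)=1$, $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)$ and $d(\varphi)\ge d(\varphi_0)$.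
\end{lemma}

\begin{proof}
Let $I=G/G_0$ and $o=G_0\in I$. Choose a base point $\sigma(c)\in c$ in each coset $c\in I$, with $\sigma(o)=e$. For $x\in G$, both $\sigma(c)$ and $x\,\sigma(x^{-1}c)$ lie in $c$, so
\[
\beta(x,c)=\sigma(c)^{-1}x\,\sigma(x^{-1}c)\in G_0 .
\]
Cancelling $\sigma(x^{-1}c)$ gives $\beta(x,c)\beta(y,x^{-1}c)=\beta(xy,c)$. Moreover $\beta(e,c)=e$, and $\beta(h,o)=h$ for $h\in G_0$.

Let $M_0\subset B(H_0)$ and let $M=M_0\mathbin{\bar\otimes}B(\ell^2(I))$ be the von Neumann algebra of bounded operators on $H_0\otimes\ell^2(I)$ whose matrix entries with respect to the basis $(\delta_c)_{c\in I}$ lie in $M_0$. It contains the unitaries $V_x(\xi\otimes\delta_c)=\xi\otimes\delta_{xc}$, with $V_xV_y=V_{xy}$, and, for each bounded family $(T_c)$ in $M_0$, the operator $\operatorname{diag}(T_c)\colon\xi\otimes\delta_c\mapsto T_c\xi\otimes\delta_c$, of norm $\sup_c\|T_c\|$. We have $V_x\operatorname{diag}(T_c)V_x^*=\operatorname{diag}(T_{x^{-1}c})$. Put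
\[
\varphi(x)=\operatorname{diag}\big(\varphi_0(\beta(x,c))\big)\,V_x\in U(M).
\]
Then $\varphi(e)=1$ and
\[
\varphi(x)\varphi(y)-\varphi(xy)=\operatorname{diag}\Big(\varphi_0(\beta(x,c))\,\varphi_0(\beta(y,x^{-1}c))-\varphi_0(\beta(xy,c))\Big)V_{xy}.
\]
Each diagonal entry has the form $\varphi_0(g)\varphi_0(h)-\varphi_0(gh)$, so $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)$.

Let $W\xi=\xi\otimes\delta_o$, so that $W^*TW\in M_0$ is the $(o,o)$ entry of $T\in M$. Given a positive definite $\psi\colon G\to M$, put $\psi_0(h)=W^*\psi(h)W$ for $h\in G_0$. It is positive definite, since $\langle\psi_0(h_i^{-1}h_j)\xi_j,\xi_i\rangle=\langle\psi(h_i^{-1}h_j)W\xi_j,W\xi_i\rangle$. As $ho=o$ and $\beta(h,o)=h$, we have $W^*\varphi(h)W=\varphi_0(h)$. Hence $\|\varphi_0(h)-\psi_0(h)\|\le\|\varphi(h)-\psi(h)\|$ for $h\in G_0$, so $d(\varphi_0)\le\sup_x\|\varphi(x)-\psi(x)\|$. Take the infimum over $\psi$.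
\end{proof}

\begin{corollary}\label{cor:free-subgroup}
If $G$ contains $\mathbb F_2$, the conclusion of Theorem~\ref{thm:B} holds for $G$, and $G$ is not amenable.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:subgroup} to the map of Proposition~\ref{prop:free}. With $\delta=\frac12$ we get $d(\varphi)>\operatorname{def}(\varphi)$, which Proposition~\ref{prop:amenable} excludes for amenable groups.
\end{proof}

\section{Induction along orbits}\label{sec:orbits}

Let $G$ be countable. Equip $[0,1]^G$ with the product $\mu$ of Lebesgue measures and with the Bernoulli shift $(x\omega)(z)=\omega(x^{-1}z)$, which preserves $\mu$. An action is \emph{essentially free} if every nontrivial element has a null set of fixed points.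

\begin{theorem}[Gaboriau--Lyons {\cite[Thm.~1]{GL}}]\label{thm:GL}
For every countable non-amenable group $G$ there is a measurable essentially free action of $\mathbb F_2$ on $([0,1]^G,\mu)$ such that $\mathbb F_2\,\omega\subset G\omega$ for $\mu$-almost every $\omega$.
\end{theorem}

Almost every $G$-orbit is a copy of $G$, and the theorem partitions it into copies of $\mathbb F_2$, as a free subgroup would partition $G$ into cosets. We show that this is enough to induce.

\begin{proposition}\label{prop:orbits}
Let $G$ be a countable non-amenable group and let $\chi\colon\mathbb F_2\to\mathbb T$ satisfy $\chi(1)=1$. There are a von Neumann algebra $M$ and a map $\varphi\colon G\to U(M)$ with $\varphi(e)=1$, $\operatorname{def}(\varphi)\le\operatorname{def}(\chi)$ and $d(\varphi)\ge d(\chi)$.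
\end{proposition}

The proof occupies the rest of this section. Letters $x,y,z$ denote elements of $G$, and $g,h,k$ denote elements of $\mathbb F_2$.

\subsection{Two free actions on one space}

The Bernoulli shift is essentially free: if $x\neq e$ and $x\omega=\omega$, then $\omega(x^{-1})=\omega(e)$, an event of measure zero. Since $G$ and $\mathbb F_2$ are countable, there is a Borel null set $N$ such that the maps $\omega\mapsto g\omega$ are Borel on the complement of $N$, and every $\omega\notin N$ satisfies: $x\omega\ne\omega$ for $x\neq e$; $g\omega\in G\omega$; $1\omega=\omega$ and $g(h\omega)=(gh)\omega$; and $g\omega\neq\omega$ for $g\ne1$. Let $X$ be the complement of $\bigcup_{x\in G}xN$. It is a conull $G$-invariant Borel set, and $g\omega\in G\omega\subset X$ for $\omega\in X$. So $G$ and $\mathbb F_2$ act on $X$ by Borel maps, both actions are free at every point, and $\mathbb F_2\omega\subset G\omega$ for every $\omega\in X$.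

For $g\in\mathbb F_2$ and $\omega\in X$ let $x_g(\omega)$ be the unique element of $G$ with
\[
x_g(\omega)^{-1}\omega=g^{-1}\omega .
\]
It is the element of $G$ that plays the role of $g$ at the point $\omega$. The function $x_g$ is Borel, since $\{x_g=x\}=\{\omega:x^{-1}\omega=g^{-1}\omega\}$. We need two facts. First,
\begin{equation}\label{eq:cocycle}
x_g(\omega)^{-1}x_h(\omega)=x_{g^{-1}h}(g^{-1}\omega).
\end{equation}
Indeed, the left side sends $h^{-1}\omega$ to $\omega$ and then to $g^{-1}\omega$; the inverse of the right side sends $g^{-1}\omega$ to $(g^{-1}h)^{-1}g^{-1}\omega=h^{-1}\omega$; and $G$ acts freely. Second, \emph{$\mathbb F_2$ preserves $\mu$}. For a Borel set $C\subset X$ let $C_x=C\cap\{x_g=x\}$. Then $g^{-1}C_x=x^{-1}C_x$, these sets are pairwise disjoint because $g^{-1}$ is injective, and so $\mu(g^{-1}C)=\sum_x\mu(x^{-1}C_x)=\sum_x\mu(C_x)=\mu(C)$.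

\subsection{The orbit relation and base points}

The proof of Lemma~\ref{lem:subgroup} began with a base point in each coset. One cannot choose a point in each $\mathbb F_2$-orbit of $X$ in a Borel way: if a Borel set $D$ met each orbit once, the sets $gD$ would partition $X$ into infinitely many sets of equal measure, which is impossible when $\mu(X)=1$. A choice becomes possible once it may depend on an observer. From a point $\omega'$, the points of $G\omega'$ are labeled by the elements of $G$, and we can select the first point of each $\mathbb F_2$-orbit in a fixed enumeration of $G$. So we work with pairs (observer, point):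
\[
\mathcal R=\{(\omega',\omega)\in X\times X:\omega'\in G\omega\},\qquad x\cdot(\omega',\omega)=(x\omega',\omega),\qquad g\cdot(\omega',\omega)=(\omega',g\omega).
\]
The action of $\mathbb F_2$ preserves $\mathcal R$ because $g\omega\in G\omega$. The two actions are Borel, they commute because they affect different coordinates, and $\mathbb F_2$ acts freely. The space $\mathcal R$ replaces the set $G$ with its left action of $G$ and right action of $G_0$.

Since $G$ acts freely on $X$, $\mathcal R$ is the disjoint union of the Borel graphs $\mathcal R_z=\{(z\omega,\omega):\omega\in X\}$, $z\in G$; the graph $\mathcal R_e$ is the diagonal. For a Borel set $C\subset\mathcal R$ let $C^\omega=\{\omega':(\omega',\omega)\in C\}$ and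
\[
\nu(C)=\sum_{z\in G}\mu\{\omega:(z\omega,\omega)\in C\}=\int_X|C^\omega|\,d\mu(\omega).
\]
This is a $\sigma$-finite measure for which each $\mathcal R_z$ is a copy of $(X,\mu)$. In particular, a property that holds $\nu$-almost everywhere holds at $(\omega,\omega)$ for $\mu$-almost every $\omega$. Both groups preserve $\nu$: we have $(xC)^\omega=x\,C^\omega$, which has the cardinality of $C^\omega$, and $(gC)^\omega=C^{g^{-1}\omega}$, where $g$ preserves $\mu$.

Fix an injection $\iota\colon G\to\{0,1,2,\dots\}$ with $\iota(e)=0$, and put $\ell(p)=\iota(z)$ for $p\in\mathcal R_z$. Points of one $\mathbb F_2$-orbit share their first coordinate $\omega'$, and $(\omega',\omega)\in\mathcal R_z$ means $\omega=z^{-1}\omega'$; so $\ell$ is injective on each orbit. The Borel set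
\[
Y=\{p\in\mathcal R:\ell(p)\le\ell(gp)\text{ for all }g\in\mathbb F_2\}
\]
therefore meets each $\mathbb F_2$-orbit exactly once, and it contains the diagonal. By freeness, each $p\in\mathcal R$ lies in $\gamma(p)Y$ for a unique $\gamma(p)\in\mathbb F_2$. The function $\gamma$ is Borel, since $\{\gamma=g\}=gY$, and
\begin{equation}\label{eq:gamma}
\gamma(gp)=g\gamma(p),\qquad\gamma(\omega,\omega)=1 .
\end{equation}
For $p=(\omega',\omega)$, the point $\gamma(p)^{-1}\omega$ is the base point of the orbit $\mathbb F_2\omega$ chosen by the observer $\omega'$. The observer $x^{-1}\omega'$ chooses $\gamma(x^{-1}p)^{-1}\omega$, and the element of $\mathbb F_2$ that carries this second base point to the first is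
\[
\beta(x,p)=\gamma(p)^{-1}\gamma(x^{-1}p).
\]
As in Lemma~\ref{lem:subgroup}, $\beta$ compares two base points of the same piece. It satisfies
\begin{equation}\label{eq:beta}
\beta(x,gp)=\beta(x,p),\qquad\beta(x,p)\,\beta(y,x^{-1}p)=\beta(xy,p),\qquad\beta(e,p)=1 .
\end{equation}
The first identity holds because $\gamma(x^{-1}gp)=\gamma(gx^{-1}p)=g\gamma(x^{-1}p)$ and $\gamma(gp)^{-1}=\gamma(p)^{-1}g^{-1}$; in the second, $\gamma(x^{-1}p)$ cancels. On the diagonal we have
\begin{equation}\label{eq:diag}
x_g(\omega)^{-1}\cdot(\omega,\omega)=(g^{-1}\omega,\omega)=g\cdot(g^{-1}\omega,g^{-1}\omega),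
\end{equation}
and together with \eqref{eq:gamma} this gives the analogue of $\beta(h,o)=h$:
\begin{equation}\label{eq:betadiag}
\beta\big(x_g(\omega),(\omega,\omega)\big)=g .
\end{equation}

\subsection{The crossed product}

In Lemma~\ref{lem:subgroup} we recovered $\psi_0(h)$ as one matrix entry of $\psi(h)$. Two things change. The base coset $o$ is replaced by the diagonal points $(\omega,\omega)$, each of measure zero, so there is no entry to read at a single point; and $g\in\mathbb F_2$ is represented by an element $x_g(\omega)$ of $G$ that varies with $\omega$. We need an algebra $M$ in which $\psi(x)$ has a coefficient that is a function on $\mathcal R$, so that different $x$ can be used at different points. A crossed product provides this.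

Let $K=L^2(\mathcal R,\nu)$, and let $A$ be the algebra of $\mathbb F_2$-invariant classes in $L^\infty(\mathcal R,\nu)$, acting on $K$ by multiplication. It is a von Neumann algebra, since it consists of the elements of $L^\infty(\mathcal R,\nu)$ that commute with the unitaries $\xi\mapsto\xi(g^{-1}\,\cdot)$. It replaces the diagonal operators over $G/G_0$. Every class in $A$ has a bounded Borel representative that is invariant at every point: if $F$ is a bounded Borel representative, then $F'(p)=F(\gamma(p)^{-1}p)$ satisfies $F'(gp)=F'(p)$ by \eqref{eq:gamma}, and on $gY$ it equals $F(g^{-1}p)$, which is $F(p)$ almost everywhere. The group $G$ acts on $A$ by $(x.F)(p)=F(x^{-1}p)$, because the two actions commute, and $x.F=U_xFU_x^*$ for the unitary $U_x\xi=\xi(x^{-1}\,\cdot)$ on $K$.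

On $K\otimes\ell^2(G)$ define, for $F\in A$ and $x\in G$,
\[
j(F)(\xi\otimes\delta_z)=(z^{-1}.F)\xi\otimes\delta_z,\qquad u_x(\xi\otimes\delta_z)=\xi\otimes\delta_{xz}.
\]
Then $j$ is an isometric $*$-homomorphism, $u$ is a unitary representation, and $u_xj(F)u_x^*=j(x.F)$. The last relation shows that the span of the operators $j(F)u_x$ is a unital $*$-algebra; its weak operator closure is the crossed product $M=A\rtimes G$. Let $V\colon K\to K\otimes\ell^2(G)$, $V\xi=\xi\otimes\delta_e$, and $E(T)=V^*TV$ for $T\in M$. This is the canonical conditional expectation, and we use the following properties.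
\begin{enumerate}
\item[(E1)] $E(j(F)u_x)=F$ if $x=e$ and $0$ otherwise, and $E(M)\subset A$.
\item[(E2)] $\|E(T)\|\le\|T\|$, and $[E(T_{ij})]\ge0$ whenever $[T_{ij}]\ge0$ in $M_n(M)$.
\item[(E3)] $E(u_xTu_x^*)=x.E(T)$.
\end{enumerate}
The formula in (E1) holds because $j(F)u_xV\xi=(x^{-1}.F)\xi\otimes\delta_x$; since $E$ is weakly continuous and $A$ is weakly closed, $E(M)\subset A$. Property (E2) holds because $E$ is a compression by an isometry. For (E3), both sides are weakly continuous in $T$, the right side being $U_xE(T)U_x^*$; and for $T=j(F)u_y$ we have $u_xTu_x^*=j(x.F)u_{xyx^{-1}}$, so both sides are $x.F$ if $y=e$ and $0$ otherwise.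

Finally, if a matrix $[F_{ij}]$ over $L^\infty(\mathcal R,\nu)$ is positive as an operator on $K^n$, then $[F_{ij}(p)]\ge0$ for almost every $p$: for each $c\in(\mathbb Q+i\mathbb Q)^n$ the function $\sum_{i,j}\overline{c_i}c_jF_{ij}$ is a positive multiplication operator, hence nonnegative almost everywhere, and there are countably many such $c$.

\subsection{The induced map and the return to $\mathbb F_2$}

\begin{proof}[Proof of Proposition~\ref{prop:orbits}]
Put $\Phi_x(p)=\chi(\beta(x,p))$. By \eqref{eq:beta}, $\Phi_x$ is an $\mathbb F_2$-invariant Borel function of modulus $1$, so $\Phi_x\in U(A)$, and $\Phi_e=\chi(1)=1$. Let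
\[
\varphi(x)=j(\Phi_x)u_x\in U(M).
\]
Then $\varphi(e)=1$ and $\varphi(x)\varphi(y)-\varphi(xy)=j\big(\Phi_x\,(x.\Phi_y)-\Phi_{xy}\big)u_{xy}$. With $g=\beta(x,p)$ and $h=\beta(y,x^{-1}p)$, the second identity in \eqref{eq:beta} gives
\[
\Phi_x(p)\,\Phi_y(x^{-1}p)-\Phi_{xy}(p)=\chi(g)\chi(h)-\chi(gh),
\]
so $\operatorname{def}(\varphi)\le\operatorname{def}(\chi)$.

Let $\psi\colon G\to M$ be positive definite and $\eta=\sup_x\|\varphi(x)-\psi(x)\|$, which we may assume finite. We construct a positive definite $\psi_0\colon\mathbb F_2\to\mathbb C$ with $\sup_k|\chi(k)-\psi_0(k)|\le\eta$; this gives $d(\chi)\le\eta$, and hence $d(\chi)\le d(\varphi)$.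

\emph{From operators to functions.} Let $\Psi_x=E(\psi(x)u_x^*)\in A$, the coefficient of $u_x$ in $\psi(x)$, and fix for each $x$ a bounded Borel representative that is $\mathbb F_2$-invariant at every point. By (E1), $E(\varphi(x)u_x^*)=\Phi_x$, so (E2) gives
\[
\|\Phi_x-\Psi_x\|_\infty=\big\|E\big((\varphi(x)-\psi(x))u_x^*\big)\big\|\le\eta .
\]
For $x_1,\dots,x_n\in G$, conjugating $[\psi(x_i^{-1}x_j)]$ by the diagonal matrix with entries $u_{x_i}$ shows that $[u_{x_i}\psi(x_i^{-1}x_j)u_{x_j}^*]\ge0$. With $x=x_i^{-1}x_j$ we have $u_{x_j}^*=u_x^*u_{x_i}^*$, so the $(i,j)$ entry is $u_{x_i}\big(\psi(x)u_x^*\big)u_{x_i}^*$, and (E3) and (E2) give $[x_i.\Psi_{x_i^{-1}x_j}]\ge0$ in $M_n(A)$. There are countably many finite tuples in $G$, so for $\nu$-almost every $p\in\mathcal R$,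
\begin{equation}\label{eq:pointwise}
\big[\Psi_{x_i^{-1}x_j}(x_i^{-1}p)\big]_{i,j}\ge0\ \text{ for all finite tuples in }G,\qquad|\Phi_x(p)-\Psi_x(p)|\le\eta\ \text{ for all }x\in G .
\end{equation}
In particular \eqref{eq:pointwise} holds at $p=(\omega,\omega)$ for $\mu$-almost every $\omega$. Because it holds there for all tuples at once, we may choose the tuple depending on $\omega$.

\emph{From $G$ to $\mathbb F_2$.} For $k\in\mathbb F_2$ let $Q_k(\omega)=\Psi_{x_k(\omega)}(\omega,\omega)$. This is a Borel function, since it equals $\Psi_x(\omega,\omega)$ on the Borel set $\{x_k=x\}$. By \eqref{eq:betadiag}, $\Phi_{x_k(\omega)}(\omega,\omega)=\chi(k)$, so the second part of \eqref{eq:pointwise} gives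
\begin{equation}\label{eq:Qclose}
|\chi(k)-Q_k(\omega)|\le\eta\qquad\text{for almost every }\omega .
\end{equation}
For $g,h\in\mathbb F_2$, use \eqref{eq:cocycle} in the index, \eqref{eq:diag} in the argument, and then the invariance of the functions $\Psi_x$:
\[
\Psi_{x_g(\omega)^{-1}x_h(\omega)}\big(x_g(\omega)^{-1}\cdot(\omega,\omega)\big)
=\Psi_{x_{g^{-1}h}(g^{-1}\omega)}\big(g\cdot(g^{-1}\omega,g^{-1}\omega)\big)
=Q_{g^{-1}h}(g^{-1}\omega).
\]
Given $g_1,\dots,g_n\in\mathbb F_2$, the first part of \eqref{eq:pointwise} at $p=(\omega,\omega)$ with $x_i=x_{g_i}(\omega)$ now reads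
\begin{equation}\label{eq:Qpos}
\big[Q_{g_i^{-1}g_j}(g_i^{-1}\omega)\big]_{i,j}\ge0\qquad\text{for almost every }\omega .
\end{equation}

\emph{Integration.} The matrix \eqref{eq:Qpos} does not say that $k\mapsto Q_k(\omega)$ is positive definite, since each row is evaluated at its own point $g_i^{-1}\omega$. Integration removes this dependence. By \eqref{eq:Qclose} each $Q_k$ is essentially bounded, so $\psi_0(k)=\int_XQ_k\,d\mu$ is defined, and $|\chi(k)-\psi_0(k)|\le\eta$ because $\mu(X)=1$. Since $\mathbb F_2$ preserves $\mu$, the integral of the $(i,j)$ entry of \eqref{eq:Qpos} is $\psi_0(g_i^{-1}g_j)$, and an integral of positive matrices is positive. So $\psi_0$ is positive definite.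
\end{proof}

\begin{remark}
Non-amenability of $G$ enters only through Theorem~\ref{thm:GL}. Countability of $G$ is used for that theorem, for discarding null sets, and for the enumeration $\iota$. The invariant probability measure $\mu$ takes over the role of the fixed coset $o$ in the last step: invariance aligns the rows of \eqref{eq:Qpos}, and total mass $1$ preserves the bound $\eta$.
\end{remark}

\section{Proofs of the main results}\label{sec:end}

Proposition~\ref{prop:orbits} requires a countable group. We reduce to this case with the fact, due to Day, that a directed union of amenable groups is amenable. (If $G$ is the directed union of subgroups $G_\alpha$ with invariant means $m_\alpha$, then $F\mapsto m_\alpha(F|_{G_\alpha})$ is a $G_\alpha$-invariant mean on $G$, and a weak* cluster point of this net is $G$-invariant.) A group is the directed union of its finitely generated subgroups, so a non-amenable group contains a finitely generated, hence countable, non-amenable subgroup.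

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G_0\le G$ be a countable non-amenable subgroup, and let $\chi\colon\mathbb F_2\to\mathbb T$ be the map of Proposition~\ref{prop:free} for the given $\delta$. Proposition~\ref{prop:orbits} turns $\chi$ into a map $\varphi_0\colon G_0\to U(M_0)$, and Lemma~\ref{lem:subgroup} turns $\varphi_0$ into a map $\varphi\colon G\to U(M)$, with $\varphi(e)=1$ and
\[
\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)\le\operatorname{def}(\chi)\le\delta,\qquad d(\varphi)\ge d(\varphi_0)\ge d(\chi)=1.\qedhere
\]
\end{proof}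

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Amenable groups have property~(P) by Proposition~\ref{prop:amenable}. Let $G$ be non-amenable and take $M$ and $\varphi$ from Theorem~\ref{thm:B} with $\delta=\frac12$. A positive definite $\psi\colon G\to M$ satisfying \eqref{eq:P} would have $\sup_x\|\varphi(x)-\psi(x)\|\le\operatorname{def}(\varphi)\le\frac12$, whereas this supremum is at least $1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
For amenable $G$, Proposition~\ref{prop:amenable} gives $d(\varphi)\le\operatorname{def}(\varphi)$, so $\kappa_G(\delta)\le\delta$. For non-amenable $G$, Theorem~\ref{thm:B} gives $\kappa_G(\delta)\ge1$, and $d(\varphi)\le1$ gives equality. The hypothesis of the third statement gives $\kappa_G(\delta)\le\eta<1$, which therefore excludes non-amenable groups.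

The remaining two claims come from one example, which works for every group. Let $0<\delta\le\sqrt2$ and write $\delta=2\sin(\theta/2)$ with $0<\theta\le\pi/2$. Take $M=\mathbb C$ and the constant map $\varphi\equiv e^{i\theta}$. For every $x$,
\[
\sup_y|\varphi(x)\varphi(y)-\varphi(xy)|=|e^{2i\theta}-e^{i\theta}|=|e^{i\theta}-1|=\delta .
\]
A positive definite $\psi$ has $\psi(e)\ge0$ (take $n=1$), so
\[
|\varphi(e)-\psi(e)|\ge\operatorname{Im}e^{i\theta}=\sin\theta=2\sin(\theta/2)\cos(\theta/2)=\delta\sqrt{1-\delta^2/4}.
\]
This is the lower bound for $\kappa_G(\delta)$. If $C<1$, then $\delta\sqrt{1-\delta^2/4}>C\delta$ for small $\delta$, so \eqref{eq:P} with the factor $C$ on the right fails at $x=e$ for every positive definite $\psi$.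
\end{proof}

\begin{remark}
The lower bound is attained by the trivial group. There $\varphi$ is a unitary $u$ with $\|u-1\|=\|u^2-u\|\le\delta=2\sin(\theta/2)$, so its spectrum lies in the arc $\{e^{is}:|s|\le\theta\}$. For $\theta\le\pi/2$ the operator $\psi(e)=\frac12(u+u^*)$ is positive, and $\|u-\psi(e)\|=\frac12\|u-u^*\|\le\sin\theta$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GL}
Gaboriau and Lyons, \emph{A measurable-group-theoretic solution to von Neumann's problem}, Invent. Math. \textbf{177} (2009).

\bibitem{PS}
Mika\"el Pichot and Erik S\'eguin, \emph{Positive definite maps on amenable groups}, arXiv:2202.00597 (2022).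

\end{thebibliography}
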